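\title{The two Iitaka dimensions of a line bundle on a compact almost complex manifold coincide}

\begin{abstract}
Let $L$ be a complex line bundle with a bundle almost complex structure over a compact connected almost complex manifold $(X,J)$. One can define an Iitaka dimension of $L$ through the growth of the dimension $P_m$ of the space of pseudoholomorphic sections of $L^{\otimes m}$, or through the largest dimension of the image of the maps to projective space that these sections define. We prove that the two definitions always agree. The main tool is a bound, linear in $m$, on the order of vanishing of a nonzero section of $L^{\otimes m}$ at a point; it is obtained by restricting sections to $J$-holomorphic discs. If the common value is $k\ge 0$, we also show that $P_m/m^k$ has a finite positive limit along the multiples of the greatest common divisor of the degrees that carry sections, and that the quotients of sections form a finitely generated field of transcendence degree $k$ over $\mathbb C$.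
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Pseudoholomorphic sections}

Throughout, $X$ is a compact connected manifold of real dimension $2n$ with an almost complex structure $J$, that is, an endomorphism of $TX$ with $J^2=-\mathrm{Id}$. All data (structures, bundles, sections) are smooth. The structure $J$ makes each tangent space a complex vector space, and complex-valued $1$-forms split as $\Lambda^{1,0}\oplus\Lambda^{0,1}$ into complex linear and complex antilinear forms. For a function $f$ we let $\bar\partial_Jf=\frac12(df+i\,df\circ J)$ be the $(0,1)$-part of $df$; thus $\bar\partial_Jf=0$ means that $df$ is complex linear. A map between almost complex manifolds is \emph{pseudoholomorphic} (or $J$-holomorphic, when the target is $(X,J)$) if its differential is complex linear.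

A \emph{pseudoholomorphic structure} on a complex vector bundle $E\to X$ is a linear operator $\bar\partial_E\colon\Gamma(E)\to\Gamma(\Lambda^{0,1}\otimes E)$ with $\bar\partial_E(fs)=\bar\partial_Jf\otimes s+f\,\bar\partial_Es$. Such operators correspond bijectively to \emph{bundle almost complex structures} $\mathcal J$ on $E$, a special class of almost complex structures on the total space of $E$. We identify $\mathcal J$ with its operator and use only the operator. The space $H^0(X,(E,\mathcal J))=\ker\bar\partial_E$ of pseudoholomorphic sections is known to be finite dimensional; for line bundles this also follows from Corollary~\ref{cor:finite} below.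

Let $L$ be a complex line bundle with a bundle almost complex structure $\mathcal J$. In a local frame $\tau$ we have $\bar\partial_L\tau=\alpha\otimes\tau$ with a $(0,1)$-form $\alpha$. The induced structure on $L^m:=L^{\otimes m}$, still denoted $\mathcal J$, is given by the product rule $\bar\partial(\tau^m)=m\alpha\otimes\tau^m$. Hence
\begin{equation}\label{eq:local}
 f\tau^m\ \text{is pseudoholomorphic}\iff \bar\partial_Jf+mf\alpha=0 .
\end{equation}
We write $H^0(L^m)=H^0(X,(L^m,\mathcal J))$ and
\[
 P_m=\dim H^0(L^m),\qquad S=\{m\ge1: P_m>0\}.
\]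
If $f\tau^m$ and $f'\tau^{m'}$ are pseudoholomorphic, then $\bar\partial_J(ff')=-(m+m')ff'\alpha$ and $\bar\partial_J(f/f')=-(m-m')(f/f')\alpha$ where $f'\neq0$. This gives two facts that are used constantly.
\begin{enumerate}
\item[(P)] \emph{Products.} If $s\in H^0(L^m)$ and $s'\in H^0(L^{m'})$, then $ss'\in H^0(L^{m+m'})$.
\item[(R)] \emph{Ratios.} If $s,t\in H^0(L^m)$, the function $h=s/t$ satisfies $\bar\partial_Jh=0$ where $t\ne0$.
\end{enumerate}

\subsection{Two Iitaka dimensions}

The first invariant counts sections. With $\log0=-\infty$, put
\[
 \kappa^J(X,(L,\mathcal J))=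
 \begin{cases}-\infty & \text{if } S=\emptyset,\\[2pt]
 \displaystyle\limsup_{m\to\infty}\frac{\log P_m}{\log m}&\text{otherwise.}\end{cases}
\]
The second invariant measures how many directions in $X$ the sections detect. For $m\in S$, a basis $s_1,\dots,s_{P_m}$ of $H^0(L^m)$ defines a map
\[
 \Phi_m=[s_1:\cdots:s_{P_m}]\colon X\setminus B_m\to\mathbb{CP}^{P_m-1},
\]
where $B_m$ is the common zero set of the $s_i$. It is pseudoholomorphic by (R). Let $\dim_{\mathbb C}\Phi_m(X)$ be half the maximal real rank of $d\Phi_m$ on $X\setminus B_m$; a change of basis composes $\Phi_m$ with a projective automorphism and does not change this number. Put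
\[
 \kappa_J(X,(L,\mathcal J))=
 \begin{cases}-\infty & \text{if } S=\emptyset,\\[2pt]
 \displaystyle\max_{m\in S}\ \dim_{\mathbb C}\Phi_m(X)&\text{otherwise.}\end{cases}
\]
The differential of $\Phi_m$ is complex linear, so its real rank is even and $\kappa_J\in\{-\infty,0,1,\dots,n\}$. For $\kappa^J$ the definition does not show that the value is an integer, nor that it is at most $n$. When $J$ is integrable and $L$ is holomorphic, both numbers are known to equal the classical Iitaka dimension. The question, posed in \cite{CZ}, is whether $\kappa_J=\kappa^J$ for a complex line bundle with a bundle almost complex structure over an almost complex manifold. The answer is yes.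

\begin{theorem}\label{thm:main}
For every compact connected almost complex manifold $(X,J)$, every complex line bundle $L$ over $X$ and every bundle almost complex structure $\mathcal J$ on $L$,
\[
 \kappa_J(X,(L,\mathcal J))=\kappa^J(X,(L,\mathcal J)).
\]
Moreover, if $k=\kappa_J\ge0$, there is a constant $C$ with $P_m\le\binom{\lfloor Cm\rfloor+k}{k}$ for all $m\ge1$.
\end{theorem}

The method gives more precise information on $P_m$, which is not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:asym}
Suppose $S\ne\emptyset$. Put $q=\gcd S$ and $k=\kappa_J=\kappa^J$.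
\begin{enumerate}
\item[(i)] There are constants $0<c\le C'$ with $cm^k\le P_m\le C'm^k$ for all large $m\in q\mathbb Z$, and $P_m=0$ if $q\nmid m$.
\item[(ii)] The limit of $P_m/m^k$ as $m\to\infty$ with $q\mid m$ exists and lies in $(0,\infty)$.
\item[(iii)] The field $K$ of quotients $a/b$, where $a,b\in H^0(L^l)$, $b\ne0$, $l\ge1$, is a finitely generated extension of $\mathbb C$ of transcendence degree $k$.
\end{enumerate}
\end{theorem}

\subsection{Two examples}

\begin{example}\label{ex:product}
Let $(Y,J_Y)$ be any compact connected almost complex manifold, let $X=\mathbb{CP}^k\times Y$ carry the product structure, let $\pi$ be the projection to $\mathbb{CP}^k$, and let $L=\pi^*\mathcal O(1)$ carry the structure in which pullbacks of holomorphic frames have $\alpha=0$. In such a frame a section of $L^m$ is a function $f(z,y)$ that is holomorphic in $z$ and satisfies $\bar\partial_{J_Y}f(z,\cdot)=0$ on all of $Y$. By Corollary~\ref{cor:const} below, $f$ does not depend on $y$. So $H^0(L^m)$ consists of the homogeneous polynomials of degree $m$ in $k+1$ variables and $P_m=\binom{m+k}{k}$. Every $\Phi_m$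 factors through $\pi$, and $\Phi_1=\pi$. Both invariants equal $k$.
\end{example}

\begin{example}\label{ex:torus}
Let $X=\mathbb C/(\mathbb Z+i\mathbb Z)$ with coordinate $z=x+iy$, and let $L$ be trivial with $\alpha=a\,d\bar z$, $a\in\mathbb R$, in the frame $1$. The function $\chi=e^{a(z-\bar z)}=e^{2iay}$ on $\mathbb C$ has $|\chi|=1$ and $\partial_{\bar z}\chi^m=-ma\chi^m$. If $f$ is periodic and $f_{\bar z}+maf=0$, then $f\chi^{-m}$ is entire and bounded, hence constant. So $P_m=1$ if $ma\in\pi\mathbb Z$ and $P_m=0$ otherwise. Both invariants are $0$ if $a/\pi$ is rational and $-\infty$ if not. They depend on $\mathcal J$ and not only on $L$. For $a=\pi/q$ the set $S$ consists of the multiples of $q$, which shows why Theorem~\ref{thm:asym} restricts to such $m$.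
\end{example}

\subsection{Where the difficulty lies}

The inequality $\kappa^J\ge\kappa_J$ is elementary. If $k$ ratios $f_j=\sigma_j/\sigma_0$ of sections have independent differentials somewhere, they satisfy no polynomial relation, and the monomials in $\sigma_0,\dots,\sigma_k$ give at least as many sections as on $\mathbb{CP}^k$. The content of Theorem~\ref{thm:main} is the converse: if the ratios of sections detect only $k$ directions, there are at most about $m^k$ sections.

One would like to count sections by their Taylor coefficients in holomorphic coordinates, but such coordinates need not exist. If $\bar\partial_Jh=0$, then $h$ is annihilated by all vector fields of type $(0,1)$ and therefore by their brackets; so $n$ such functions with independent differentials can exist only where brackets of $(0,1)$-fields are again of type $(0,1)$. The ratios $f_1,\dots,f_k$ are a substitute: for $k=\kappa_J$, every other ratio is locally a holomorphic function of them (Lemma~\ref{lem:factor}). This embeds $H^0(L^m)$ in the space of holomorphic germs in $k$ variables. A space of such germs of dimension greater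 than $\binom{N+k}{k}$ contains a nonzero germ whose Taylor coefficients of degree at most $N$ all vanish. So $P_m$ is controlled by the largest order to which a nonzero section of $L^m$ can vanish at a point. The growth of this order in $m$ is decisive: a bound of size $m^2$ would give only $\kappa^J\le2k$. The heart of the paper is a bound linear in $m$ (Proposition~\ref{prop:order}).

Section~\ref{sec:model} shows the argument for this bound on $\mathbb{CP}^1$. Sections~\ref{sec:discs} and~\ref{sec:order} carry it out in general, and Sections~\ref{sec:main} and~\ref{sec:asym} prove the two theorems.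

\section{The model case of the projective line}\label{sec:model}

Let $X=\mathbb{CP}^1$ with coordinates $z$ and $w=1/z$, and $L=\mathcal O(1)$. A section $s$ of $L^m$ is a pair of entire functions $f(z)$, $g(w)$ with $g(w)=w^mf(1/w)$, and
\[
 |s|=|f(z)|\,(1+|z|^2)^{-m/2}=|g(w)|\,(1+|w|^2)^{-m/2}
\]
is a well defined norm. Let $s\neq0$ vanish to order $N$ at $z=0$. Here $f$ is a polynomial of degree at most $m$, so $N\le m$. We bound $N$ again without using the degree, by an argument that survives on a general manifold. Let $M=\max|s|>0$.

\emph{Start: vanishing makes $s$ small on one chart.} On $|z|=2$ we have $|f|\le5^{m/2}M$. The maximum principle for $f/z^N$ gives $|f(z)|\le(|z|/2)^N5^{m/2}M$ for $|z|\le2$. Hence $|s|\le|f|\le2^{-N}5^{m/2}M$ on $|z|\le1$.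

\emph{Propagation: smallness passes to the next chart.} On $|w|=1$ we have $|g|=2^{m/2}|s|\le2^{-N}10^{m/2}M$. By the maximum principle, $|s|\le|g|\le2^{-N}10^{m/2}M$ on $|w|\le1$.

\emph{Conclusion.} The two discs cover $X$, so $M\le2^{-N}10^{m/2}M$, and $N<2m$ because $\sqrt{10}<4$. Thus $s$ is determined by its first $2m$ Taylor coefficients and $P_m\le2m$. The true value is $m+1$: the constant is lost, the order of growth is kept.

The bound is linear because vanishing gains a factor $2^{-N}$, while each passage between the norm of $s$ and a holomorphic function loses a factor of the form $A^m$. Three ingredients must be replaced in general. The coordinate discs become $J$-holomorphic discs through two prescribed points. Holomorphic frames are not given, so an integrating factor on each disc turns the section into a holomorphic function. Finally, a disc meets the region where $s$ is known to be small only near its center, not along its boundary, so the three circles theorem replaces the maximum principle in the propagation step.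

\section{Discs through two points}\label{sec:discs}

Let $\mathbb D$ be the unit disc in $\mathbb C$ with coordinate $\zeta=\xi+i\eta$. For maps from $\bar{\mathbb D}$ to a normed space put
\[
 \|g\|_{C^{1/2}}=\sup|g|+\sup_{\zeta\ne\zeta'}\frac{|g(\zeta)-g(\zeta')|}{|\zeta-\zeta'|^{1/2}},\qquad
 \|u\|_{C^{1,1/2}}=\sup|u|+\|u_\xi\|_{C^{1/2}}+\|u_\eta\|_{C^{1/2}}.
\]
The first norm is submultiplicative for products. Since $\bar{\mathbb D}$ is convex, $u$ is Lipschitz with constant $\sup|u_\xi|+\sup|u_\eta|\le\|u\|_{C^{1,1/2}}$. Since $|\zeta-\zeta'|\le\sqrt2\,|\zeta-\zeta'|^{1/2}$ on $\bar{\mathbb D}$, a $C^1$ map $\Psi$ on a closed ball containing $u(\bar{\mathbb D})$ satisfies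
\begin{equation}\label{eq:comp}
 \|\Psi\circ u\|_{C^{1/2}}\le\sup|\Psi|+\sqrt2\,\sup|D\Psi|\,\|u\|_{C^{1,1/2}} .
\end{equation}
The Cauchy--Green operator is
\[
 Tg(\zeta)=-\frac1\pi\int_{\mathbb D}\frac{g(w)}{w-\zeta}\,dA(w),
\]
applied componentwise to $\mathbb C^n$-valued $g$. We use three standard facts \cite{Vekua}: $T\colon C^{1/2}(\bar{\mathbb D})\to C^{1,1/2}(\bar{\mathbb D})$ is bounded, $\partial_{\bar\zeta}Tg=g$, and $|Tg|\le2\sup|g|$. H\"older norms are used because $T$ gains a full derivative in them.

For the standard structure on $\mathbb C^n$, two points $x,y$ lie on the affine disc $\zeta\mapsto(1-2\zeta)x+2\zeta y$. After rescaling, $J$ is close to the standard structure, and we perturb this disc. Both points must stay on the disc, and the bounds must not depend on them. Let $B(0,R)$ denote the open ball in $\mathbb C^n$.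

\begin{lemma}\label{lem:discs}
Every $x_0\in X$ has a chart $\varphi$, with $\varphi(x_0)=0$ and with domain as small as desired, whose image is a neighborhood of $\bar B(0,8)$, and which has the following property. For all $x,y\in W:=\varphi^{-1}(B(0,1))$ there is a $J$-holomorphic map $u\colon\bar{\mathbb D}\to\varphi^{-1}(B(0,8))$ with
\[
 u(0)=x,\qquad u(1/2)=y,\qquad\|\varphi\circ u\|_{C^{1,1/2}}\le14 .
\]
In particular $\varphi\circ u$ is Lipschitz with constant $14$.
\end{lemma}

\begin{proof}
\emph{Rescaling.} Choose a chart $\varphi_0$ with $\varphi_0(x_0)=0$ in which $J(0)=J_{st}$, the multiplication by $i$, and let $\varphi=\lambda^{-1}\varphi_0$ with $\lambda>0$ small, restricted to the preimage of $B(0,9)$. A dilation has scalar differential, so in the chart $\varphi$ the structure is $J_\lambda(z)=J(\lambda z)$, and $J_\lambda\to J_{st}$ in $C^2(\bar B(0,8))$ as $\lambda\to0$. From now on we work in $\mathbb C^n$.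

\emph{The equation.} A map $u$ is $J_\lambda$-holomorphic if and only if $u_\eta=J_\lambda(u)u_\xi$, that is, $u_\xi+J_\lambda(u)u_\eta=0$. With $u_\zeta=\frac12(u_\xi-J_{st}u_\eta)$ and $u_{\bar\zeta}=\frac12(u_\xi+J_{st}u_\eta)$ we have $u_\xi=u_\zeta+u_{\bar\zeta}$ and $u_\eta=J_{st}(u_\zeta-u_{\bar\zeta})$. The equation becomes $(\mathrm{Id}+J_\lambda J_{st})u_\zeta+(\mathrm{Id}-J_\lambda J_{st})u_{\bar\zeta}=0$. As $\lambda\to0$, $\mathrm{Id}-J_\lambda J_{st}\to2\,\mathrm{Id}$ and $\mathrm{Id}+J_\lambda J_{st}\to0$ in $C^2$. So for small $\lambda$ the equation is equivalent to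
\[
 u_{\bar\zeta}=Q(u)\,u_\zeta,\qquad Q=-(\mathrm{Id}-J_\lambda J_{st})^{-1}(\mathrm{Id}+J_\lambda J_{st}),
\]
where $Q(z)$ is a real linear endomorphism of $\mathbb C^n$, and $\delta:=\|Q\|_{C^2(\bar B(0,8))}\to0$ as $\lambda\to0$.

\emph{Fixing two points.} We correct $T$ by a holomorphic affine term:
\[
 \hat Tg=Tg-(1-2\zeta)\,Tg(0)-2\zeta\,Tg(1/2).
\]
Then $\hat T\colon C^{1/2}\to C^{1,1/2}$ is bounded, $\partial_{\bar\zeta}\hat Tg=g$, and $\hat Tg(0)=\hat Tg(1/2)=0$. For $x,y\in B(0,1)$ let $\ell(\zeta)=(1-2\zeta)x+2\zeta y$. Then $|\ell|\le3+2=5$ on $\bar{\mathbb D}$, and $\ell_\xi$, $\ell_\eta$ are constant of norm at most $4$, so $\|\ell\|_{C^{1,1/2}}\le13$. Let $\mathcal B$ be the closed ball of radius $1$ about $\ell$ in $C^{1,1/2}$. It is complete and convex, and its elements satisfy $|u|\le6$ and $\|u\|_{C^{1,1/2}}\le14$. Define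
\[
 \mathcal G(u)=\ell+\hat T\big(Q(u)u_\zeta\big),\qquad u\in\mathcal B .
\]
A fixed point satisfies $u_{\bar\zeta}=Q(u)u_\zeta$ because $\ell_{\bar\zeta}=0$, and $u(0)=x$, $u(1/2)=y$. It is the required disc.

\emph{Contraction.} Let $c$ denote constants independent of $\lambda,x,y$. By \eqref{eq:comp}, $\|Q(u)\|_{C^{1/2}}\le c\delta$ and $\|DQ(u)\|_{C^{1/2}}\le c\delta$ for $u\in\mathcal B$; the second bound is where $D^2Q$ enters. Hence $\|Q(u)u_\zeta\|_{C^{1/2}}\le c\delta$. For $u,v\in\mathcal B$ the maps $w_t=v+t(u-v)$, $0\le t\le1$, lie in $\mathcal B$, and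
\[
 Q(u)u_\zeta-Q(v)v_\zeta=\Big(\int_0^1DQ(w_t)(u-v)\,dt\Big)u_\zeta+Q(v)(u-v)_\zeta .
\]
By submultiplicativity, both terms have $C^{1/2}$ norm at most $c\delta\|u-v\|_{C^{1,1/2}}$. So $\|\mathcal G(u)-\ell\|_{C^{1,1/2}}\le c\|\hat T\|\delta$ and $\|\mathcal G(u)-\mathcal G(v)\|_{C^{1,1/2}}\le c\|\hat T\|\delta\,\|u-v\|_{C^{1,1/2}}$. Once $c\|\hat T\|\delta\le\frac12$, the map $\mathcal G$ is a contraction of $\mathcal B$ into itself, for all $x,y$ at once, and has a fixed point.
\end{proof}

We fix the following data for the rest of the paper: a Hermitian metric on $L$, with the induced norms $|\cdot|$ on all $L^m$; charts $\varphi_1,\dots,\varphi_r$ as in Lemma~\ref{lem:discs}, with domains so small that $L$ is trivial on them and with $W_1,\dots,W_r$ covering $X$ (compactness); and frames $\tau_i$ of $L$ on these domains, with $\bar\partial_L\tau_i=\alpha_i\otimes\tau_i$. A \emph{disc in chart $i$} is a map $u$ given by Lemma~\ref{lem:discs} for $\varphi_i$.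

On a disc, equation \eqref{eq:local} becomes a scalar equation in one variable, and its zero-order term can be removed by an exponential factor.

\begin{lemma}\label{lem:restrict}
There is a constant $A\ge2$ such that for every $m\ge1$, every $s\in H^0(L^m)$ and every disc $u$ in one of the charts there is a function $H$, holomorphic on $\mathbb D$ and continuous on $\bar{\mathbb D}$, with
\begin{equation}\label{eq:H}
 A^{-m}|s(u(\zeta))|\le|H(\zeta)|\le A^m|s(u(\zeta))|\qquad(\zeta\in\bar{\mathbb D}).
\end{equation}
\end{lemma}

\begin{proof}
Let $u$ be a disc in chart $i$, write $s=f\tau_i^m$ and $F=f\circ u$. Since $du$ is complex linear, pullback by $u$ preserves the type of $1$-forms. So $u^*\alpha_i=\beta\,d\bar\zeta$ for a function $\beta$, and $F_{\bar\zeta}\,d\bar\zeta=u^*(\bar\partial_Jf)$. By \eqref{eq:local}, $F_{\bar\zeta}+m\beta F=0$. In real coordinates $x_j$ of the chart, $\alpha_i=\sum a_j\,dx_j$ with smooth $a_j$, and $\beta=\sum_j(a_j\circ u)\,\partial_{\bar\zeta}(x_j\circ u)$. Hence $\beta\in C^{1/2}(\bar{\mathbb D})$, and $|\beta|\le b$, where $b$ depends only on the bound $14$ and on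 the maxima of the $|a_j|$ over the compact sets $\varphi_i^{-1}(\bar B(0,8))$, $i=1,\dots,r$. Let $\psi=T\beta$. Then $\psi\in C^1(\bar{\mathbb D})$, $\psi_{\bar\zeta}=\beta$, $|\psi|\le2b$. The $C^1$ function $H=Fe^{m\psi}$ satisfies $H_{\bar\zeta}=(F_{\bar\zeta}+m\beta F)e^{m\psi}=0$, so it is holomorphic on $\mathbb D$. Finally $|s\circ u|=|F|\,|\tau_i\circ u|^m$, so
\[
 |H|=|s\circ u|\,\big(e^{\operatorname{Re}\psi}/|\tau_i\circ u|\big)^m .
\]
The base of the power is bounded above and below by positive constants independent of $u,s,m,i$, because $|\tau_i|$ is continuous and positive on $\varphi_i^{-1}(\bar B(0,8))$.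
\end{proof}

\section{A linear bound on the order of vanishing}\label{sec:order}

Let $\operatorname{dist}$ be the distance of a Riemannian metric on $X$; near a point it is comparable to the Euclidean distance in any chart. Recall Hadamard's three circles theorem: if $H$ is holomorphic on $\mathbb D$ and continuous on $\bar{\mathbb D}$, and $0<\rho<1$, $0<\theta<1$, then
\[
 \max_{|\zeta|=\rho^\theta}|H|\le\Big(\max_{|\zeta|=\rho}|H|\Big)^{\theta}\Big(\max_{|\zeta|=1}|H|\Big)^{1-\theta}.
\]

\begin{proposition}\label{prop:order}
There is a constant $C>0$ with the following property. Let $m\ge1$, $p\in X$, $s\in H^0(L^m)$. If $|s(x)|=O(\operatorname{dist}(x,p)^N)$ as $x\to p$ for an integer $N>Cm$, then $s\equiv0$.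
\end{proposition}

\begin{proof}
Let $s\not\equiv0$ satisfy $|s(x)|=O(\operatorname{dist}(x,p)^N)$ with $N\ge1$. We bound $N$ in the three steps of Section~\ref{sec:model}. Put $M=\max_X|s|>0$ and $\mu_i=\sup_{W_i}|s|/M\in[0,1]$.

\emph{Start.} Let $p\in W_{j_0}$. For $y\in W_{j_0}$ take a disc $u$ in chart $j_0$ with $u(0)=p$, $u(1/2)=y$, and $H$ as in Lemma~\ref{lem:restrict}. Since $u$ is Lipschitz, \eqref{eq:H} gives $H(\zeta)=O(|\zeta|^N)$, so $H/\zeta^N$ is holomorphic on $\mathbb D$. On $|\zeta|=1$ it is bounded by $A^mM$. The maximum principle gives $|H(1/2)|\le2^{-N}A^mM$, and \eqref{eq:H} gives $|s(y)|\le2^{-N}A^{2m}M$. Thus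
\begin{equation}\label{eq:start}
 \mu_{j_0}\le A^{2m}2^{-N}.
\end{equation}

\emph{Propagation.} For each ordered pair $(i,j)$ with $W_i\cap W_j\ne\emptyset$ fix $y_{ij}\in W_i\cap W_j$. Fix $\varepsilon>0$ such that, for all these pairs, the ball of radius $\varepsilon$ about $y_{ij}$ in the chart $\varphi_i$ lies in $W_i\cap W_j$. Put
\[
 \rho=\min(\varepsilon/28,\,1/4),\qquad\theta=\frac{\log2}{\log(1/\rho)}\in(0,\tfrac12],
\]
so that $\rho^\theta=\frac12$. These numbers depend only on the cover. For $x\in W_i$ take a disc $u$ in chart $i$ with $u(0)=y_{ij}$, $u(1/2)=x$. For $|\zeta|\le\rho$ the point $u(\zeta)$ is within $14\rho\le\varepsilon/2$ of $y_{ij}$, hence in $W_j$, and $|H(\zeta)|\le A^m\mu_jM$. On $|\zeta|=1$ we only know $|H|\le A^mM$. The three circles theorem gives $|H(1/2)|\le A^m\mu_j^\theta M$, and with \eqref{eq:H},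
\begin{equation}\label{eq:prop}
 \mu_i\le A^{2m}\mu_j^{\theta}\qquad\text{whenever }W_i\cap W_j\ne\emptyset .
\end{equation}

\emph{Conclusion.} The maximum of $|s|$ is attained in some $W_{i_0}$, so $\mu_{i_0}=1$. The union of those $W_i$ that can be reached from $W_{j_0}$ by a chain of successively intersecting sets is disjoint from the union of the others; both are open and $X$ is connected, so every $W_i$ can be reached. A shortest chain from $W_{j_0}$ to $W_{i_0}$ has $l\le r$ steps. Applying \eqref{eq:prop} $l$ times and then \eqref{eq:start},
\[
 1=\mu_{i_0}\le A^{2m(1+\theta+\cdots+\theta^{l-1})}\big(A^{2m}2^{-N}\big)^{\theta^l}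
 =A^{2m(1+\theta+\cdots+\theta^{l})}\,2^{-N\theta^l}\le A^{4m}\,2^{-N\theta^r},
\]
where we used $1+\theta+\cdots+\theta^l\le2$ and $\theta^l\ge\theta^r$. Hence $N\le Cm$ with $C=4\log A/(\theta^r\log2)>0$.
\end{proof}

\begin{remark}
Compactness provides $M$ and the finite cover; on $X=\mathbb C$ with the trivial bundle, $z^N$ vanishes to arbitrary order. Connectedness provides the chain; on a disconnected $X$ a nonzero section may vanish on a whole component. The product rule on $L^m$ and the fact that $L$ has rank one enter through Lemma~\ref{lem:restrict}, where $m$ appears only in the factors $e^{m\psi}$ and $|\tau_i|^m$. This is the reason why the bound is linear in $m$.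
\end{remark}

From now on $C$ is the constant of Proposition~\ref{prop:order}.

\begin{corollary}\label{cor:uc}
If $s\in H^0(L^m)$ vanishes on a nonempty open set, then $s\equiv0$. The zero set of a nonzero section is closed and nowhere dense, a product of nonzero sections is nonzero, and $S$ is closed under addition.
\end{corollary}

\begin{proof}
At a point of the open set the hypothesis of Proposition~\ref{prop:order} holds for every $N$. So the zero set of a nonzero section, which is closed, has empty interior. The complements of two such sets are open and dense and therefore intersect. The last claim follows from (P).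
\end{proof}

\begin{corollary}\label{cor:finite}
$P_m\le\binom{\lfloor Cm\rfloor+2n}{2n}<\infty$ for all $m\ge1$.
\end{corollary}

\begin{proof}
Fix $p$, a frame and real coordinates near $p$. If the Taylor polynomial of degree $\lfloor Cm\rfloor$ at $p$ of the function representing $s$ is zero, then $|s|=O(\operatorname{dist}(\cdot,p)^{\lfloor Cm\rfloor+1})$ and $s\equiv0$. So $H^0(L^m)$ embeds in the polynomials of degree at most $\lfloor Cm\rfloor$ in $2n$ variables.
\end{proof}

This gives only $\kappa^J\le2n$. The next section lowers the number of variables from $2n$ to $\kappa_J$.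

\begin{corollary}\label{cor:const}
A function $h$ on $X$ with $\bar\partial_Jh=0$ is constant.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:order} to the trivial bundle with $\bar\partial_L=\bar\partial_J$, to $m=1$, and to $s=(h-h(p))^N$ with $N$ larger than the constant for this bundle.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

If $S=\emptyset$, both invariants are $-\infty$. Assume $S\ne\emptyset$ and let $k=\kappa_J\in\{0,\dots,n\}$. We use the elementary bounds
\begin{equation}\label{eq:binom}
 \frac{d^k}{k!}\le\binom{d+k}{k}=\prod_{i=1}^k\frac{d+i}{i}\le(d+1)^k ;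
\end{equation}
the binomial coefficient is the number of monomials of degree at most $d$ in $k$ variables, and of degree exactly $d$ in $k+1$ variables.

\subsection{The functions $f_1,\dots,f_k$}

If $h_1,\dots,h_N$ satisfy $\bar\partial_Jh_j=0$ near $x$, the differential of $(h_1,\dots,h_N)$ at $x$ is a complex linear map $(T_xX,J)\to\mathbb C^N$ with components $dh_j(x)\in\Lambda^{1,0}_x$. Therefore
\begin{equation}\label{eq:rank}
 \operatorname{rank}_{\mathbb R}d(h_1,\dots,h_N)_x=2\dim_{\mathbb C}\operatorname{span}_{\mathbb C}\{dh_1(x),\dots,dh_N(x)\}.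
\end{equation}
Choose $m_0\in S$ and $x_0\in X\setminus B_{m_0}$ where $\Phi_{m_0}$ has real rank $2k$. Some basis section $\sigma_0$ is nonzero at $x_0$, and in the corresponding affine chart $\Phi_{m_0}$ is given by the ratios of the other basis sections to $\sigma_0$. By (R) and \eqref{eq:rank}, $k$ of these ratios have independent differentials at $x_0$, hence near $x_0$. We obtain $\sigma_0,\dots,\sigma_k\in H^0(L^{m_0})$ and a nonempty open set $U$ on which $\sigma_0\ne0$ and the differentials of $f_j=\sigma_j/\sigma_0$, $1\le j\le k$, are independent over $\mathbb C$ at every point. By \eqref{eq:rank},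
\[
 f=(f_1,\dots,f_k)\colon U\to\mathbb C^k
\]
is a submersion with complex linear differential. For $k=0$ it is the map to a point, and holomorphic germs on $\mathbb C^0$ are constants.

\subsection{The lower bound}

\begin{lemma}\label{lem:indep}
If a polynomial $R$ in $k$ variables satisfies $R(f_1,\dots,f_k)=0$ on a nonempty open subset of $U$, then $R=0$. The monomials of degree $d\ge1$ in $\sigma_0,\dots,\sigma_k$ are linearly independent in $H^0(L^{dm_0})$.
\end{lemma}

\begin{proof}
A submersion is an open map, so $R$ vanishes on a nonempty open subset of $\mathbb C^k$. A linear relation among the monomials, divided by $\sigma_0^d$ on $U$, is a relation $R(f)=0$ with the same coefficients.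
\end{proof}

By \eqref{eq:binom}, $P_{dm_0}\ge d^k/k!$, so $\log P_{dm_0}/\log(dm_0)\ge(k\log d-\log k!)/(\log d+\log m_0)$, which tends to $k$. Hence $\kappa^J\ge k$.

\subsection{Sections as holomorphic germs in $k$ variables}

To turn sections of $L^m$ into functions we divide by a reference section. For each $m\in S$ fix $0\ne t_m\in H^0(L^m)$. The zero sets of the $t_m$ are countably many closed nowhere dense sets (Corollary~\ref{cor:uc}), so by Baire's theorem there is $p\in U$ with $t_m(p)\ne0$ for all $m\in S$. For Theorem~\ref{thm:main} the point could depend on $m$, since $C$ does not depend on the point; a common $p$ is needed in Section~\ref{sec:limit}. Let $\mathcal O$ be the ring of germs of holomorphic functions at $f(p)\in\mathbb C^k$. The \emph{order} of a nonzero germ is the lowest degree occurring in its Taylor series at $f(p)$.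

\begin{lemma}\label{lem:factor}
Let $m\in S$. For every $s\in H^0(L^m)$ there is a unique $g_s\in\mathcal O$ with
\begin{equation}\label{eq:factor}
 s/t_m=g_s\circ f\quad\text{near }p .
\end{equation}
The map $s\mapsto g_s$ is linear. If $s\ne0$, then $g_s\ne0$ and its order is at most $Cm$.
\end{lemma}

\begin{proof}
Let $h=s/t_m$. The functions $f_j$ are ratios in degree $m_0$ and $h$ is a ratio in degree $m$; to compare them with a single map $\Phi$ we pass to degree $m+m_0$. By (P), the sections
\[
 \sigma_0t_m,\ \sigma_1t_m,\ \dots,\ \sigma_kt_m,\ \sigma_0s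
\]
lie in $H^0(L^{m+m_0})$. The first is nonzero at $p$, and the ratios of the others to it are $f_1,\dots,f_k,h$. Express these sections in the basis defining $\Phi_{m+m_0}$ by linear forms $\lambda_0,\dots,\lambda_{k+1}$. Near $p$ we have $(f,h)=(\lambda_1/\lambda_0,\dots,\lambda_{k+1}/\lambda_0)\circ\Phi_{m+m_0}$, and the outer map is smooth on $\{\lambda_0\ne0\}$. Since $k$ is the maximum over \emph{all} degrees, $\Phi_{m+m_0}$ has real rank at most $2k$ everywhere, and so does $(f,h)$ near $p$. By \eqref{eq:rank} and the independence of $df_1,\dots,df_k$, the form $dh$ is a complex linear combination of $df_1,\dots,df_k$ at each point near $p$. In particular $dh$ vanishes on $\ker df$.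

Since $f$ is a submersion, there are smooth coordinates $(z,y)\in V\times V'$ near $p$, with $V\subset\mathbb C^k$ and $V'\subset\mathbb R^{2n-2k}$ balls, in which $f(z,y)=z$. The derivatives of $h$ in $y$ vanish, so $h=g\circ f$ with $g$ smooth on $V$. In $dh=dg\circ df$ the maps $dh$ and $df$ are complex linear and $df$ is onto. Given $v=df(\xi)$ we get $dg(iv)=dg(df(J\xi))=dh(J\xi)=i\,dh(\xi)=i\,dg(v)$. So $g$ is holomorphic. The germ is unique because $f$ maps neighborhoods of $p$ onto neighborhoods of $f(p)$, and linearity follows from uniqueness.

If all Taylor coefficients of $g_s$ of degree less than $N$ vanish, then $|g_s(z)|=O(|z-f(p)|^N)$. As $f$ is Lipschitz near $p$ and $|s|=|g_s\circ f|\,|t_m|$, we get $|s(x)|=O(\operatorname{dist}(x,p)^N)$. For $s\ne0$, Proposition~\ref{prop:order} forces $N\le Cm$.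
\end{proof}

\subsection{The upper bound}

By Lemma~\ref{lem:factor}, the linear map sending $s\in H^0(L^m)$ to the Taylor polynomial of degree $\lfloor Cm\rfloor$ of $g_s$ is injective for $m\in S$. Hence
\begin{equation}\label{eq:upper}
 P_m\le\binom{\lfloor Cm\rfloor+k}{k}\le(Cm+1)^k\qquad(m\ge1),
\end{equation}
the case $m\notin S$ being trivial. For $k=0$ this says $P_m\le1$. From \eqref{eq:upper}, $\limsup\log P_m/\log m\le k$. Together with the lower bound, $\kappa^J=k=\kappa_J$, and Theorem~\ref{thm:main} is proved. \qed

\section{Proof of Theorem~\ref{thm:asym}}\label{sec:asym}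

We keep the notation $m_0,\sigma_j,f,U,t_m,p,g_s$ of Section~\ref{sec:main}. For $v\in\mathbb Z_{\ge0}^k$ put $|v|=v_1+\cdots+v_k$ and $f^v=f_1^{v_1}\cdots f_k^{v_k}$.

\subsection{Two-sided bounds: part (i)}

If $q\nmid m$, then $m\notin S$ and $P_m=0$. The upper bound holds with $C'=(C+1)^k$ by \eqref{eq:upper}. The lower bound is known so far only for multiples of $m_0$; we reach the other degrees by multiplying with a fixed section. The image of $S$ in the finite group $\mathbb Z/m_0\mathbb Z$ is nonempty and closed under addition (Corollary~\ref{cor:uc}), hence a subgroup. Since $S$ generates $q\mathbb Z$ as a group, this subgroup is the image of $q\mathbb Z$. So there is a finite set $S_0\subset S$ such that every multiple of $q$ is congruent modulo $m_0$ to an element of $S_0$. Let $m\in q\mathbb Z$ with $m\ge2\max S_0$, and write $m=m'+dm_0$ with $m'\in S_0$; then $d\ge m/(2m_0)$, so $d\ge1$. Multiply the monomials of degree $d$ in $\sigma_0,\dots,\sigma_k$ by $t_{m'}$. Multiplication by $t_{m'}$ is injective (Corollary~\ref{cor:uc}), so the products are independent by Lemma~\ref{lem:indep}, and $P_m\ge d^k/k!\ge cm^k$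 with $c=1/(k!\,(2m_0)^k)$. In particular $S$ contains all large multiples of $q$.

\subsection{The field of quotients: part (iii)}

A quotient $a/b$ is a function on the dense open set $\{b\ne0\}$. By Corollary~\ref{cor:uc}, two quotients $a/b$ and $a'/b'$ agree on some nonempty open set if and only if $ab'=a'b$, and then they agree wherever both are defined; such quotients are identified. By (P) and Corollary~\ref{cor:uc}, the sum $(ab'+a'b)/(bb')$, the product $aa'/(bb')$ and, for $a\ne0$, the inverse $b/a$ are again quotients of this kind. So $K$ is a field containing $\mathbb C$. By Lemma~\ref{lem:indep}, $f_1,\dots,f_k\in K$ are algebraically independent. Let $K_0=\mathbb C(f_1,\dots,f_k)$. It suffices to show $[K:K_0]<\infty$. The idea is that an element of large degree over $K_0$ would produce more sections than \eqref{eq:upper} allows.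

Let $h=a/b\in K$ with $a,b\in H^0(L^l)$, and suppose that $1,h,\dots,h^{D-1}$ are linearly independent over $K_0$. For $d\ge1$ consider
\[
 \sigma_0^d\,b^{D-1}f^vh^j=\sigma_0^{d-|v|}\sigma_1^{v_1}\cdots\sigma_k^{v_k}\,a^jb^{D-1-j}\in H^0(L^{dm_0+l(D-1)}),\qquad|v|\le d,\ 0\le j<D .
\]
A relation with coefficients $c_{v,j}\in\mathbb C$, divided by $\sigma_0^db^{D-1}$, reads $\sum_j\big(\sum_vc_{v,j}f^v\big)h^j=0$ in $K$. Then $\sum_vc_{v,j}f^v=0$ for each $j$, and all $c_{v,j}$ vanish. So the sections are independent, and \eqref{eq:upper} gives
\[
 D\binom{d+k}{k}\le\binom{\lfloor C(dm_0+l(D-1))\rfloor+k}{k}.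
\]
Divide by $d^k/k!$ and let $d\to\infty$ with $h$ and $D$ fixed: the left side tends to $D$ and the right side to $(Cm_0)^k$. Thus $D\le(Cm_0)^k$, and every $h\in K$ is algebraic over $K_0$ of degree at most $(Cm_0)^k$.

Choose $h\in K$ of maximal degree $D_0$ over $K_0$. For $h'\in K$, the extension $K_0(h,h')$ is finite and, in characteristic $0$, generated by one element (primitive element theorem), so its degree is at most $D_0=[K_0(h):K_0]$. Hence $h'\in K_0(h)$. Therefore $K=\mathbb C(f_1,\dots,f_k,h)$ with $h$ algebraic over $K_0$, which proves (iii).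

\subsection{Existence of the limit: part (ii)}\label{sec:limit}

For $k=0$, \eqref{eq:upper} and (i) give $P_m=1$ for large $m\in q\mathbb Z$. Let $k\ge1$. Part (i) still allows $P_m/m^k$ to oscillate. To exclude this we replace each space $H^0(L^m)$ by a set of $P_m$ lattice points, in such a way that multiplication of sections becomes addition of points, and then count points by volumes.

\medskip\noindent\emph{Step 1: from sections to lattice points.}
Order $\mathbb Z^k_{\ge0}$ by the degree-lexicographic order: $v<v'$ if $|v|<|v'|$, or if $|v|=|v'|$ and the first nonzero entry of $v'-v$ is positive. This is a total order, every nonempty set has a least element, and $v<v'$ implies $v+w<v'+w$. For $0\ne g\in\mathcal O$ let $\nu(g)$ be the least exponent occurring in the Taylor series at $f(p)$. Compatibility with addition shows that the least term of a product is the product of the least terms: $\nu(gg')=\nu(g)+\nu(g')$. For $0\ne s\in H^0(L^m)$ put $\nu(s)=\nu(g_s)$. Since $|\nu(s)|$ is the order of $g_s$, Lemma~\ref{lem:factor} gives $|\nu(s)|\le Cm$.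

\begin{lemma}\label{lem:nu}
Let $m,m'\in S$.
\begin{enumerate}
\item[(a)] $\nu(ss')=\nu(s)+\nu(s')$ for nonzero $s\in H^0(L^m)$, $s'\in H^0(L^{m'})$.
\item[(b)] $\nu$ takes exactly $P_m$ values on $H^0(L^m)\setminus\{0\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply \eqref{eq:factor} to $t_mt_{m'}\in H^0(L^{m+m'})$: we get $t_mt_{m'}/t_{m+m'}=w\circ f$ with $w\in\mathcal O$. Here $w(f(p))\ne0$, because none of the reference sections vanishes at the common point $p$; so $\nu(w)=0$. From $ss'/t_{m+m'}=(s/t_m)(s'/t_{m'})(t_mt_{m'}/t_{m+m'})$ and uniqueness, $g_{ss'}=w\,g_sg_{s'}$.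

(b) There are finitely many values, since $|\nu|\le Cm$. Let $s_1,\dots,s_a$ realize each value once. In a combination $\sum c_is_i$ with some $c_i\neq 0$, take the $i$ with $c_i\ne0$ and $\nu(s_i)$ least; the Taylor coefficient of exponent $\nu(s_i)$ comes from $s_i$ alone and is nonzero. So the $s_i$ are independent. If they did not span, choose $s$ outside the span with $\nu(s)$ largest. Then $\nu(s)=\nu(s_i)$ for some $i$, and for a suitable $c'\in\mathbb C$ the section $s-c's_i$ is zero or has larger $\nu$. In both cases it lies in the span, and so does $s$, a contradiction.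
\end{proof}

For $j\ge1$ let $\Gamma_j=\nu(H^0(L^{qj})\setminus\{0\})\subset\mathbb Z^k_{\ge0}$, and let $\Gamma=\{(j,v):j\ge1,\ v\in\Gamma_j\}\subset\mathbb Z^{k+1}$. We call $j$ the degree of $(j,v)$. By Lemma~\ref{lem:nu}, $\Gamma$ is closed under addition and $\#\Gamma_j=P_{qj}$; also $|v|\le Cqj$ for $v\in\Gamma_j$. For example, for $\mathcal O(1)$ on $\mathbb{CP}^k$ with $f_j=z_j/z_0$, $t_m=z_0^m$ and $p=[1:0:\cdots:0]$, the set $\Gamma_j$ consists of all $v$ with $|v|\le j$, the lattice points of $j$ times the standard simplex, whose volume $1/k!$ is the limit of $P_j/j^k$. In general two corrections are needed: the simplex becomes a convex body $\Delta$, and the points of $\Gamma_j$ may be confined to a coset of a sublattice.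

\medskip\noindent\emph{Step 2: the lattice and the convex body.}
Let $G\subset\mathbb Z^{k+1}$ be the group generated by $\Gamma$ and $G_j=\{v\in\mathbb Z^k:(j,v)\in G\}$ for $j\in\mathbb Z$. By (i), $\Gamma_j$ and $\Gamma_{j+1}$ are nonempty for large $j$, so $G$ contains an element of degree $1$. Hence every $G_j$ is nonempty and is a coset of the subgroup $G_0\subset\mathbb Z^k$.

The group $G_0$ has rank $k$. Indeed, let $\varrho$ be its rank. A basis of $G_0$ consists of integer vectors independent over $\mathbb Q$, hence over $\mathbb R$, so the coordinates in this basis of a vector of length $O(j)$ are $O(j)$, and $G_0$ has $O(j^\varrho)$ points of length $O(j)$. Differences of elements of $\Gamma_j\subset G_j$ are such points, so $\#\Gamma_j=O(j^\varrho)$, and (i) forces $\varrho=k$. Thus $I=[\mathbb Z^k:G_0]$ is finite, and it equals the volume of a fundamental parallelepiped of $G_0$.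

Let $\Delta_0\subset\mathbb R^k$ be the convex hull of $\{v/j:(j,v)\in\Gamma\}$ and $\Delta$ its closure. Since $|v|/j\le Cq$, the set $\Delta$ is compact and convex.

\begin{lemma}\label{lem:count}
Let $\Omega\subset\mathbb R^k$ be compact and convex. Then $\#\big((v+G_0)\cap j\Omega\big)=j^k\operatorname{vol}(\Omega)/I+o(j^k)$ as $j\to\infty$, uniformly in $v\in\mathbb R^k$.
\end{lemma}

\begin{proof}
Let $F\ni0$ be a half-open fundamental parallelepiped of $G_0$, of diameter $\delta_0$. The sets $x+F$, $x\in v+G_0$, tile $\mathbb R^k$. Let $Z$ be the union of those with $x\in j\Omega$; its volume is $I$ times the number to be estimated. If $y\in x+F$ lies in exactly one of $Z$ and $j\Omega$, then exactly one of $x,y$ lies in $j\Omega$, so the segment between them meets $\partial(j\Omega)$ and $y$ is within $\delta_0$ of $\partial(j\Omega)$. After scaling by $1/j$, the difference $j^{-k}|\operatorname{vol}Z-\operatorname{vol}(j\Omega)|$ is at most the volume of the closed $(\delta_0/j)$-neighborhood of $\partial\Omega$. This does not depend on $v$ and decreases to $\operatorname{vol}(\partial\Omega)$, which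 is $0$ for a convex set.
\end{proof}

\medskip\noindent\emph{Step 3: the upper limit.}
From $\Gamma_j\subset G_j\cap j\Delta$ and Lemma~\ref{lem:count} we get $\limsup\#\Gamma_j/j^k\le\operatorname{vol}(\Delta)/I$. By (i) the left side is positive, so $\operatorname{vol}(\Delta)>0$ and the convex set $\Delta$ has an interior point $x_*$.

\medskip\noindent\emph{Step 4: the lower limit.}
We must show that $\Gamma_j$ fills most of $G_j\cap j\Delta$. The semigroup $\Gamma$ need not be visibly finitely generated, so we shrink $\Delta$ slightly and work with finitely many elements. For $0<t<1$ let $\Delta'=x_*+t(\Delta-x_*)$. It is compact and convex, has volume $t^k\operatorname{vol}(\Delta)$, and lies in the interior of $\Delta$, which is also the interior of $\Delta_0$, since a convex set and its closure have the same interior. Each point of $\Delta'$ is the center of a closed cube contained in $\Delta_0$; finitely many of the open cubes cover $\Delta'$; and each vertex of these cubes is a convex combination of finitely many points $v/j$ with $(j,v)\in\Gamma$. So $\Delta'$ lies in the convex hull of finitely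 many such points. Also $G$, a subgroup of $\mathbb Z^{k+1}$, has finitely many generators, and each is an integer combination of finitely many elements of $\Gamma$. Collecting all elements used, we obtain $\gamma_i=(j_i,v_i)\in\Gamma$, $1\le i\le a$, that generate $G$ as a group and such that $\Delta'$ lies in the convex hull of the $v_i/j_i$. Let $\mathcal C=\{\sum_ia_i\gamma_i:a_i\ge0\}$. If $x=\sum_i\lambda_iv_i/j_i$ is a convex combination, then $(j,jx)=\sum_i(j\lambda_i/j_i)\gamma_i$. Hence $\{j\}\times j\Delta'\subset\mathcal C$ for $j\ge1$.

We claim that $\gamma+(\mathcal C\cap G)\subset\Gamma$ for some $\gamma\in\Gamma$. Let $\mathcal F$ be the set of elements of $G$ of the form $\sum_ib_i\gamma_i$ with $0\le b_i<1$. It is a bounded subset of $\mathbb Z^{k+1}$, hence finite. Write each $y\in\mathcal F$ as $y=\sum_ic_i(y)\gamma_i$ with $c_i(y)\in\mathbb Z$, choose an integer $N_0>\max_{i,y}|c_i(y)|$, and put $\gamma=N_0\sum_i\gamma_i$. If $x=\sum_ia_i\gamma_i\in\mathcal C\cap G$, then $y=x-\sum_i\lfloor a_i\rfloor\gamma_i$ lies in $\mathcal F$, and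
\[
 \gamma+x=\sum_i\big(N_0+c_i(y)+\lfloor a_i\rfloor\big)\gamma_i
\]
has positive integer coefficients, so it lies in $\Gamma$. This proves the claim.

Let $j_0$ be the degree of $\gamma$. For $j>j_0$, translation by $\gamma$ maps $\{j-j_0\}\times\big(G_{j-j_0}\cap(j-j_0)\Delta'\big)\subset\mathcal C\cap G$ injectively into $\{j\}\times\Gamma_j$. By Lemma~\ref{lem:count},
\[
 \#\Gamma_j\ge(j-j_0)^k\operatorname{vol}(\Delta')/I+o(j^k)=j^k\,t^k\operatorname{vol}(\Delta)/I+o(j^k).
\]
Letting $j\to\infty$ and then $t\to1$ gives $\liminf\#\Gamma_j/j^k\ge\operatorname{vol}(\Delta)/I$. With Step~3 and $\#\Gamma_j=P_{qj}$,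
\[
 \lim_{m\to\infty,\ q\mid m}\frac{P_m}{m^k}=\lim_{j\to\infty}\frac{\#\Gamma_j}{(qj)^k}=\frac{\operatorname{vol}(\Delta)}{I\,q^k}\in(0,\infty).
\]
This proves (ii) and completes the proof of Theorem~\ref{thm:asym}. \qed

\begin{thebibliography}{9}

\bibitem{CZ}
Haojie Chen and Weiyi Zhang, \emph{Kodaira dimensions of almost complex manifolds II}, arXiv:2004.12825 (2020).

\bibitem{Vekua}
Vekua, \emph{Generalized Analytic Functions}.

\end{thebibliography}
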